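\title{Homogeneous graphs of conformal dimension one}

\begin{abstract}
For every $d\in(1,2)$ we construct a continuous function $f\colon[0,1]\to[0,1]$ whose graph has $d$-dimensional Hausdorff measure comparable to $t-s$ over every interval $[s,t]$, and has conformal dimension $1$. So a graph whose dimension is spread evenly over its domain need not be minimal for conformal dimension. The function spends almost all of its time at heights whose base-$b$ digits eventually avoid one digit, and the dimension is lowered by remeasuring the vertical axis with a doubling measure that gives such heights very little mass.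
\end{abstract}

\section{The question and the result}\label{sec:intro}

For a subset $X$ of a metric space and $p>0$, the Hausdorff measure is
\[
\mathcal H^p(X)=\lim_{\delta\to0}\ \inf\Big\{\sum_i(\operatorname{diam}U_i)^p:\ X\subset\bigcup_iU_i,\ \operatorname{diam}U_i\le\delta\Big\},
\]
and $\dim_HX=\inf\{p:\mathcal H^p(X)=0\}$. We write $\mathcal H^p_\rho$ when the metric $\rho$ must be named. We use the following textbook facts. The set function $\mathcal H^p$ is countably subadditive. If $\mathcal H^p(X)<\infty$, then $\mathcal H^{p'}(X)=0$ for $p'>p$; hence $0<\mathcal H^d(X)<\infty$ implies $\dim_HX=d$. A $K$-Lipschitz map increases $\mathcal H^p$ by a factor of at most $K^p$. On $\mathbb R^n$, $\mathcal H^n$ is comparable to Lebesgue outer measure.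

A homeomorphism $g\colon X\to Y$ of metric spaces is \emph{quasisymmetric} if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that
\[
\frac{d_Y(g(x),g(x'))}{d_Y(g(x),g(x''))}\le\eta\Big(\frac{d_X(x,x')}{d_X(x,x'')}\Big)\qquad\text{for all }x,x',x''\in X,\ x''\ne x .
\]
Such a map may change distances by unbounded factors, but it controls \emph{relative} distances. The \emph{conformal dimension} $\operatorname{Cdim}X$ is the infimum of $\dim_Hg(X)$ over all quasisymmetric maps $g$ from $X$ onto a metric space. The identity is quasisymmetric, so $\operatorname{Cdim}X\le\dim_HX$, and $X$ is called \emph{minimal} for conformal dimension if equality holds. For example, if $0<\alpha<1$, the interval $[0,1]$ with the metric $|x-x'|^\alpha$ has Hausdorff dimension $1/\alpha$, and the identity onto the usual interval is quasisymmetric with $\eta(s)=s^{1/\alpha}$, so this space is not minimal. Conformal dimension measures the part of the dimension that no such change of metric can remove.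

For a function $f$ on an interval let $\Gamma(f)\subset\mathbb R^2$ be its graph, with the Euclidean metric. We call the first coordinate \emph{time} and the second \emph{height}. A continuous $f\colon[0,1]\to[0,1]$ has a \emph{homogeneous graph of dimension $d$} if there is $C>1$ with
\begin{equation}\label{eq:hom}
C^{-1}(t-s)\le\mathcal H^d\big(\Gamma(f|_{[s,t]})\big)\le C(t-s)\qquad\text{for all }0\le s<t\le1 .
\end{equation}
This forces every subarc of the graph to have Hausdorff dimension $d$. The question that we answer comes from \cite{Romney}:
\begin{quote}
\emph{If a continuous function $f\colon[0,1]\to[0,1]$ has a homogeneous graph of dimension $d$, is $\Gamma(f)$ necessarily minimal for conformal dimension?}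
\end{quote}
First we determine which values of $d$ are in play.

\begin{proposition}\label{prop:range}
Let $f\colon[0,1]\to[0,1]$ be continuous. Then $\operatorname{Cdim}\Gamma(f)\ge1$. If \eqref{eq:hom} holds, then $1\le d<2$, and if $d=1$, then $\Gamma(f)$ is minimal.
\end{proposition}

\begin{proof}
A quasisymmetric image $Y$ of $\Gamma(f)$ is connected and has more than one point. For $y_0\in Y$ the map $y\mapsto d_Y(y,y_0)$ is $1$-Lipschitz and sends $Y$ onto a nondegenerate interval, so $\mathcal H^1(Y)>0$ and $\dim_HY\ge1$. This gives the first claim, and under \eqref{eq:hom} it gives $1\le\operatorname{Cdim}\Gamma(f)\le d$, with equality throughout when $d=1$. Finally, $\Gamma(f)$ is compact and meets each vertical line in at most one point, so it has zero area by Fubini's theorem. Thus $\mathcal H^p(\Gamma(f))=0$ for $p\ge2$, and \eqref{eq:hom} requires $d<2$.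
\end{proof}

For $1<d<2$ one may well guess that the answer is yes. A rough graph is not a snowflaked interval: when $f$ goes up and comes back down within a time $r$, through a height much larger than $r$, it produces long, nearly vertical arcs that lie side by side at distance at most $r$. A quasisymmetric map has to treat neighboring arcs alike, and it cannot bring a single arc below dimension $1$. Condition \eqref{eq:hom} makes every time interval carry its share of the dimension, so there is no small set of times on which the roughness could be isolated and removed. The gap in this reasoning is that \eqref{eq:hom} says how the measure is distributed in time and nothing about how it is distributed in height.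

\begin{theorem}\label{thm:main}
For every $d\in(1,2)$ there are a continuous function $f\colon[0,1]\to[0,1]$ and a constant $C>1$ such that \eqref{eq:hom} holds, so that $\dim_H\Gamma(f)=d$, while $\operatorname{Cdim}\Gamma(f)=1$.
\end{theorem}

So the answer is no. By Proposition~\ref{prop:range} the theorem is sharp in every parameter: the only exponent that forces minimality is $d=1$, exponents $d\ge2$ do not occur, and $1$ is the least conformal dimension that a graph can have.

Section~\ref{sec:model} shows the mechanism on one example. Section~\ref{sec:construction} constructs $f$, Section~\ref{sec:hom} proves \eqref{eq:hom}, Section~\ref{sec:deform} turns doubling measures on the height axis into quasisymmetric changes of metric on the graph, and Section~\ref{sec:measure} chooses the measures.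

\medskip
\noindent\textbf{Conventions.} From now on $|p-p'|$ is the max-norm distance in $\mathbb R^2$. It agrees with the Euclidean distance up to a factor $\sqrt2$, which changes $C$ in \eqref{eq:hom} by a bounded factor and replaces a distortion function $\eta(s)$ by $\eta(\sqrt2\,s)$. For a set $T\subset\mathbb R$, $|T|$ is its Lebesgue measure. Two intervals \emph{overlap} if their interiors meet. A \emph{$b$-adic interval of generation $k$} is an interval $[ib^{-k},(i+1)b^{-k}]\subset[0,1]$ with $i\in\mathbb Z$; its \emph{digits} are the $k$ base-$b$ digits of $ib^{-k}$. The letter $C$ denotes constants that may change from line to line but do not depend on scale or location.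

\section{A model in base three}\label{sec:model}

Cut the unit square into six columns and three rows. Keep the first three cells of the bottom row and the last three cells of the top row. Repeat this in each kept rectangle, with the left-right orientation of the parent reversed in the second and fifth rectangles and preserved in the other four. After $k$ steps there are $6^k$ rectangles of \emph{level} $k$, of width $6^{-k}$ and height $3^{-k}$, one over each interval $[i6^{-k},(i+1)6^{-k}]$. Let $F$ be the limit set. It is the picture of a function that goes up, down and up through the bottom third, jumps from $(\frac12,\frac13)$ to $(\frac12,\frac23)$, goes up, down and up through the top third, and does the same at all scales. Its heights have ternary digits in $\{0,2\}$.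

\emph{The dimension.} To cut $F$ into approximate squares of side $3^{-k}$, let $\kappa=\log2/\log6$ and $i=\lfloor(1-\kappa)k\rfloor$, so that $6^{-i}$ is comparable to $6^{-(1-\kappa)k}=3^{-k}$. Inside a rectangle of level $i$, the rectangles of level $k$ lie in $2^{k-i}$ rows of height $3^{-k}$, with $3^{k-i}$ of them in each row. Each row is an approximate square and is occupied for a time $3^{k-i}6^{-k}=6^{-i}2^{-(k-i)}$. Up to bounded factors, then, there are $3^k2^{\kappa k}=3^{dk}$ squares, each occupied for a time $3^{-dk}$, where
\[
d=1+\kappa\,\frac{\log2}{\log3}=1+\frac{(\log2)^2}{\log3\,\log6}\approx1.244 .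
\]
This count is the source of both inequalities in \eqref{eq:hom}.

\emph{The deformation.} Let $\nu$ be the measure on the height axis under which the ternary digits are independent and take the values $0,1,2$ with probabilities $\varepsilon,1-2\varepsilon,\varepsilon$. Suppose that we may change the metric so that a ball of radius $r$ centered at height $y$ gets diameter about $\nu([y-r,y+r])$. A rectangle of level $k$ is taller than it is wide, so its new diameter is about the $\nu$-measure of its height interval, which is $\varepsilon^k$. The new diameters add up to about $6^k\varepsilon^k$, which tends to $0$ if $\varepsilon<\frac16$. All the neighboring arcs are shrunk at once, because the change of scale depends on height only.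

\emph{Filling the jumps.} A continuous function has to cross the middle row. Crossing it linearly in a short time destroys \eqref{eq:hom}, since $\mathcal H^d$ of a segment is $0$. Instead, in a rectangle of level $k$ we cross the middle row by a staircase of $m=3^{L-k-1}$ copies of the function itself, taken at a much deeper level $L$; see Figure~\ref{fig:pattern}. The staircase needs time $m6^{-L}$, a fraction $\frac13 2^{-(L-k)}$ of the width $6^{-k}$, so it hardly disturbs the count above.

\emph{The price.} A point that lies in infinitely many nested staircases can have any height, and for it we know only a bound $\nu(H)\le C|H|^\gamma$ valid for all intervals $H$. The staircases in rectangles of level $k$ have about $6^k3^{L}$ steps in total, each of new diameter at most $C3^{-\gamma L}$, so the sum of the $p$-th powers is at most $C6^k3^{-(\gamma p-1)L}$. This is summable in $k$ for every $p>1/\gamma$ if $L=L_k$ grows faster than linearly. For the measure above, however, $3^{-\gamma}=1-2\varepsilon>\frac23$, so $\gamma<\frac12$ and the bound $1/\gamma>2$ is useless. The remedy is to read the digits in words of length $\ell$ and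 to penalize only the words with no digit $1$. They form a fraction $(2/3)^\ell$ of all words, the other words receive almost uniform mass, and $\gamma\to1$ as $\ell\to\infty$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=1.2cm]
\draw[gray] (0,0) rectangle (6.9,3);
\foreach \i in {0,1,2} {\draw (\i,0) rectangle ({\i+1},1); \draw ({3.9+\i},2) rectangle ({4.9+\i},3);}
\foreach \i in {0,...,8} \draw ({3+0.1*\i},{1+\i/9}) rectangle ({3.1+0.1*\i},{1+(\i+1)/9});
\draw[thick] (0,0)--(1,1)--(2,0)--(3,1)--(3.9,2)--(4.9,3)--(5.9,2)--(6.9,3);
\node[right] at (6.9,0.5) {digit $0$};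
\node[right] at (6.9,1.5) {digit $1$};
\node[right] at (6.9,2.5) {digit $2$};
\end{tikzpicture}
\caption{One step of the construction in base $3$. The graph crosses the bottom row and the top row three times each and climbs the middle row by a staircase of small boxes. Each box contains a copy of the function at a deeper level; the thick line shows only the direction in which the box is crossed. The staircase is drawn wider than it is.}
\label{fig:pattern}
\end{figure}

\section{The construction}\label{sec:construction}

\subsection{Parameters}

Fix $d\in(1,2)$. Since $d-1<1$, there is an integer $b\ge3$ with $v:=b-1>b^{d-1}$; this is where $d<2$ enters. Let $S=\{0,\dots,b-1\}\setminus\{1\}$ be the set of \emph{typical digits}, so $|S|=v\ge2$ and $0,b-1\in S$. If each rectangle has about $A$ children, the count of Section~\ref{sec:model} uses the level $(1-\kappa)k$ with $A^{1-\kappa}=b$ and gives $b^kv^{\kappa k}$ squares, which should be $b^{dk}$. So we put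
\[
\kappa=\frac{(d-1)\log b}{\log v},\qquad A=b^{1/(1-\kappa)} .
\]
From $b^{d-1}<v<b$ we get $d-1<\kappa<1$, and then $\frac1{1-\kappa}>\frac1{2-d}\ge d$ because $d(2-d)\le1$. Hence
\begin{equation}\label{eq:A}
v^\kappa=b^{d-1},\qquad A^{1-\kappa}=b,\qquad A\ge b^d>b .
\end{equation}

Each typical row must be crossed an odd number of times, so that the function leaves it at the top. The number $A/v$ need not be an odd integer, so we alternate between two odd numbers. Let $q$ be the largest odd integer with $vq\le A$; then $q\ge1$ and $A<v(q+2)$. Put $N_0=1$ and, for $k\ge1$,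
\[
q_k=\begin{cases}q&\text{if }N_{k-1}\ge A^{k-1},\\ q+2&\text{otherwise,}\end{cases}\qquad n_k=vq_k,\qquad N_k=n_1\cdots n_k .
\]
The ratio $N_k/A^k$ starts at $1$. When it is at least $1$ it is multiplied by $vq/A\in(\frac q{q+2},1]$, and when it is less than $1$ it is multiplied by $v(q+2)/A\in(1,\frac{q+2}q]$. So it stays in $[\frac q{q+2},\frac{q+2}q]$, and
\begin{equation}\label{eq:N}
\tfrac13A^k\le N_k\le3A^k .
\end{equation}
For the value of $d$ in Section~\ref{sec:model} and $b=3$ this gives $A=6$ and $q_k=3$ for all $k$.

For an integer $L_0\ge3$ and $k\ge0$ let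
\[
h_k=b^{-k},\qquad L_k=k^2+L_0,\qquad m_k=\frac{h_{k+1}}{h_{L_k}}=b^{L_k-k-1},\qquad a_k=\frac{m_kN_k}{N_{L_k}} .
\]
These will be the height of a rectangle of level $k$, the level of the steps of its staircase, the number of steps, and a bound for the fraction of time spent on the staircase. Since $(k-1)^2\ge0$ we have $L_k-k\ge k+L_0-1\ge2$, and \eqref{eq:N} gives $a_k\le9b^{-1}(b/A)^{L_k-k}\le3(b/A)^{k+L_0-1}$. As $b<A$, we can fix $L_0$ so large that
\begin{equation}\label{eq:a}
\sum_{k\ge0}a_k\le\frac1{4b} .
\end{equation}

\subsection{Widths}

The width $\tau_k$ of a rectangle of level $k$ must be the sum of the widths of its children. This expresses $\tau_k$ through widths of deeper levels, so the recursion has no starting point, and we solve it as a fixed point problem.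

\begin{lemma}\label{lem:widths}
There are numbers $\tau_k>0$, $k\ge0$, with $\tau_0=1$, such that $u_k=N_k\tau_k$ is nonincreasing with values in $[\frac12,1]$ and, with $\sigma=\frac1{2v(q+2)}$,
\begin{gather}
\tau_k=n_{k+1}\tau_{k+1}+m_k\tau_{L_k},\qquad m_k\tau_{L_k}=a_ku_{L_k}/N_k\le a_k\tau_k,\label{eq:tau1}\\
\tfrac16A^{-k}\le\tau_k\le3A^{-k}\le3h_k,\qquad\sigma\tau_k\le\tau_{k+1}\le\tau_k/v .\label{eq:tau2}
\end{gather}
In particular $v^k\tau_k$ is nonincreasing.
\end{lemma}

\begin{proof}
By \eqref{eq:a}, the map $(\Phi w)_k=1+\sum_{i\ge k}a_iw_{L_i}$ sends $[1,2]^{\mathbb N_0}$ to itself and contracts the sup-norm by the factor $\frac1{4b}$. Its fixed point satisfies $w_k=w_{k+1}+a_kw_{L_k}$, so it is nonincreasing. Let $u_k=w_k/w_0\in[\frac12,1]$ and $\tau_k=u_k/N_k$. Dividing $u_k=u_{k+1}+a_ku_{L_k}$ by $N_k$ and using the definition of $a_k$ gives both identities in \eqref{eq:tau1}, and the inequality follows from $u_{L_k}\le u_k$. The first part of \eqref{eq:tau2} follows from \eqref{eq:N} and $A>b$, and the second from $\tau_{k+1}/\tau_k=u_{k+1}/(u_kn_{k+1})$ and $v\le n_{k+1}\le v(q+2)$.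
\end{proof}

\subsection{The functions}

Divide $[0,\tau_k]$ into consecutive closed intervals, from left to right: $q_{k+1}$ intervals of length $\tau_{k+1}$, \emph{typical of digit $0$}; a \emph{block} of $m_k$ \emph{transit} intervals of length $\tau_{L_k}$; and, for $s=2,\dots,b-1$ in this order, $q_{k+1}$ intervals of length $\tau_{k+1}$, \emph{typical of digit $s$}. The lengths add up to $\tau_k$ by \eqref{eq:tau1}.

\begin{lemma}\label{lem:functions}
There are continuous functions $f_k\colon[0,\tau_k]\to[0,h_k]$ with $f_k(0)=0$ and $f_k(\tau_k)=h_k$ such that, with $x$ the left endpoint of the interval in question and $0\le t\le$ its length: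
\begin{itemize}
\item on the successive typical intervals of digit $s$, $f_k(x+t)-sh_{k+1}$ is alternately $f_{k+1}(t)$ and $f_{k+1}(\tau_{k+1}-t)$, starting with $f_{k+1}(t)$;
\item on the $i$-th transit interval, $0\le i<m_k$, $f_k(x+t)=h_{k+1}+ih_{L_k}+f_{L_k}(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal X$ be the set of sequences $(g_k)$ of continuous functions $g_k\colon[0,\tau_k]\to[0,h_k]$ with $g_k(0)=0$ and $g_k(\tau_k)=h_k$. It is nonempty and complete for the metric $\sup_k\|g_k-\tilde g_k\|_\infty/h_k$. Define $\Psi(g)_k$ by the two rules, with $g_{k+1},g_{L_k}$ on the right-hand sides. Consecutive intervals of digit $s$ match alternately at heights $(s+1)h_{k+1}$ and $sh_{k+1}$; as $q_{k+1}$ is odd, the group starts at $sh_{k+1}$ and ends at $(s+1)h_{k+1}$. The block climbs continuously from $h_{k+1}$ to $h_{k+1}+m_kh_{L_k}=2h_{k+1}$. So $\Psi(g)_k$ is continuous, runs from $0$ to $bh_{k+1}=h_k$ inside $[0,h_k]$, and $\Psi(\mathcal X)\subset\mathcal X$. If $g,\tilde g$ are at distance $\delta$, then $\|\Psi(g)_k-\Psi(\tilde g)_k\|_\infty\le\delta\max(h_{k+1},h_{L_k})=\delta h_k/b$. Let $(f_k)$ be the fixed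 point of the contraction $\Psi$.
\end{proof}

Set $f=f_0\colon[0,1]\to[0,1]$ and $\Gamma=\Gamma(f)$; for an interval $J$ write $\Gamma_J=\Gamma(f|_J)$.

\subsection{Standard intervals}

We define a tree of \emph{standard intervals}. The root is $[0,1]$, of level $0$. On a standard interval $J$ of level $k$ we have $f=y_J+f_k\circ\varphi$, where $\varphi\colon J\to[0,\tau_k]$ is an isometry, increasing or decreasing. The \emph{children} of $J$ are the preimages under $\varphi$ of the intervals of the subdivision of $[0,\tau_k]$: $n_{k+1}$ typical children, of level $k+1$, and $m_k$ transit children, of level $L_k$. Let $J$ have level $k$.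
\begin{itemize}
\item[(S1)] \emph{$f(J)=[y_J,y_J+h_k]$ is a $b$-adic interval of generation $k$, and $\operatorname{diam}\Gamma_J\le3h_k$. If $J'$ is a typical child of digit $s$, the digits of $f(J')$ are those of $f(J)$ followed by $s$. The ranges of the transit children are the $m_k$ intervals of generation $L_k$ in $[y_J+h_{k+1},y_J+2h_{k+1}]$, in monotone order.} This follows by induction from Lemma~\ref{lem:functions}; the diameter is $\max(\tau_k,h_k)\le 3h_k$.
\item[(S2)] \emph{The first and last children of $J$ in time are typical, one of digit $0$ and the other of digit $b-1$, and the block is adjacent on both sides to typical children of $J$.} This holds because the omitted digit is neither $0$ nor $b-1$.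
\item[(S3)] \emph{Two standard intervals do not overlap unless one is a descendant of the other or they are equal. At most $6A^i$ of them have level $i$.} Siblings do not overlap, which gives the first claim. Descendants have strictly larger level, so those of level $i$ do not overlap, and there are at most $1/\tau_i\le6A^i$.
\item[(S4)] \emph{For $j\ge1$ let $\mathcal T_j$ be the family of standard intervals of level at least $j$ whose parent has level less than $j$, and let $\mathcal T_0=\{[0,1]\}$. Then $\mathcal T_j$ is a finite tiling of $[0,1]$ by nonoverlapping intervals.} There are finitely many possible parents by (S3). All proper ancestors of a tile have level less than $j$, so no tile descends from another. To find a tile containing $t$, pass from the root to children containing $t$ until the level is at least $j$.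
\end{itemize}

A \emph{branch from $J$} is a sequence $J=J_0\supset J_1\supset\cdots$ in which each $J_{i+1}$ is a child of $J_i$. It shrinks to a point, and every $t\in J$ is the limit of a branch from $J$. Let $E_J\subset\Gamma$ be the set of points over limits of branches from $J$ with only typical steps, and let $Z\subset\Gamma$ be the set of points over limits of branches from $[0,1]$ with infinitely many transit steps. A branch with finitely many transit steps is typical from some $J$ on, so
\begin{equation}\label{eq:decomp}
\Gamma=Z\cup\bigcup_JE_J,
\end{equation}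
a countable union. Each $E_J$ plays the role of the model set $F$. A \emph{purely typical descendant} of $J$ is one reached from $J$ by typical steps only, $J$ itself included. If $J$ has level $j$, there are $n_{j+1}\cdots n_i=N_i/N_j$ of them at level $i\ge j$.

\section{Homogeneity}\label{sec:hom}

\subsection{The upper bound}

The set $Z$ has to be estimated in two metrics, so we treat both at once.

\begin{lemma}\label{lem:Z}
Let $\rho$ be a metric on $\Gamma$ and $\gamma,K>0$ be such that $\operatorname{diam}_\rho\Gamma_J\le Kh_k^\gamma$ for every standard interval $J$ of level $k$. Then $\mathcal H^p_\rho(Z)=0$ for all $p>1/\gamma$. In particular $\mathcal H^d(Z)=0$.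
\end{lemma}

\begin{proof}
Fix $k_0$. Levels increase along a branch, so a branch with infinitely many transit steps has one whose parent has level $i\ge k_0$. Hence $Z$ is covered by the sets $\Gamma_{J}$, $J$ a transit child of an interval of level $i\ge k_0$. For each $i$ there are at most $6A^im_i\le6A^ib^{L_i}$ of them by (S3), of $\rho$-diameter at most $Kb^{-\gamma L_i}$. The sum of the $p$-th powers of the diameters is at most $6K^p\sum_{i\ge k_0}A^ib^{-(\gamma p-1)(i^2+L_0)}$. The series converges, since $\gamma p>1$ and $i^2$ dominates $i$, so the sum and the diameters tend to $0$ as $k_0\to\infty$. The last claim is the case $\gamma=1$, $K=3$, $p=d>1$.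
\end{proof}

\begin{lemma}\label{lem:EJ}
$\mathcal H^d(E_J)\le C|J|$ for every standard interval $J$.
\end{lemma}

\begin{proof}
Let $J$ have level $j$. Take $k$ so large that $i=\lfloor(1-\kappa)k\rfloor\ge j$. Then $E_J=\bigcup_ME_M$ over the $N_i/N_j$ purely typical descendants $M$ of level $i$. By (S1), the heights of the points of $E_M$ lie in the $v^{k-i}$ intervals $H\subset f(M)$ of generation $k$ whose last $k-i$ digits are in $S$. By \eqref{eq:tau2} and \eqref{eq:A}, $|M|\le3A^{-i}\le3Ab^{-k}$, so each rectangle $M\times H$ has diameter at most $3Ab^{-k}$. Moreover $N_i\le3A^i\le3b^k$ and $v^{k-i}\le v^{\kappa k+1}=vb^{(d-1)k}$. The sum of the $d$-th powers of the diameters is therefore at most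
\[
N_j^{-1}\cdot3b^k\cdot vb^{(d-1)k}\cdot(3A)^db^{-dk}=3v(3A)^d/N_j\le6v(3A)^d\tau_j .
\]
Let $k\to\infty$.
\end{proof}

\begin{proposition}\label{prop:upper}
$\mathcal H^d(\Gamma_{[s,t]})\le C(t-s)$ for $0\le s<t\le1$.
\end{proposition}

\begin{proof}
First let $J$ be standard, of level $j$. Let $\mathcal F_0=\{J\}$, and let $\mathcal F_{n+1}$ consist of the transit children of purely typical descendants of members of $\mathcal F_n$. By \eqref{eq:tau1} and \eqref{eq:a}, the total length of $\mathcal F_1$ is
\[
\sum_{i\ge j}\frac{N_i}{N_j}\,m_i\tau_{L_i}=\sum_{i\ge j}\frac{a_iu_{L_i}}{N_j}\le\frac{u_j}{N_j}\sum_{i\ge j}a_i\le\tfrac14|J| .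
\]
Applying this to each member of $\mathcal F_n$ in place of $J$, we see that $\mathcal F_n$ has total length at most $4^{-n}|J|$. The $n$-th transit step of a branch from $J$ lands in $\mathcal F_n$. If the branch has exactly $n$ transit steps, its limit lies under $E_{J'}$ for some $J'\in\mathcal F_n$; if it has infinitely many, we prepend the ancestors of $J$ and see that its limit lies under $Z$. By Lemmas~\ref{lem:Z} and~\ref{lem:EJ}, $\mathcal H^d(\Gamma_J)\le\sum_nC4^{-n}|J|\le C|J|$.

Now let $s<t$. A branch that shrinks to a point of $(s,t)$ is eventually contained in $(s,t)$, and each standard interval has finitely many ancestors. So the maximal standard intervals contained in $(s,t)$ cover $(s,t)$, and by (S3) they do not overlap. Sum the bound over them; the two points over $s$ and $t$ have $\mathcal H^d$-measure $0$.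
\end{proof}

\begin{remark}
For $J=[0,1]$ the times under $Z$ are covered by $\mathcal F_n$ for every $n$, so they form a null set. Thus for almost every $t$ the height $f(t)$ has a base-$b$ expansion with finitely many digits $1$.
\end{remark}

\subsection{The lower bound}

We must show that the graph spends time at most $Cb^{-kd}$ in any square of side $b^{-k}$. In the model this was an exact count. The new danger is that a staircase lingers in a row that the model never visits. We first bound the time that $f_j$ spends in a row of height $b^{-k}$. For $0\le j\le k$ let $G_{j,k}$ be the maximum of $|\{t\in[0,\tau_j]:f_j(t)\in H\}|$ over the open intervals $H=(ib^{-k},(i+1)b^{-k})\subset[0,h_j]$. Open intervals are convenient: if $J$ is standard of level $j\le k$ and $H$ is the interior of a $b$-adic interval of generation $k$, then by (S1) $H$ is contained in $f(J)$ or disjoint from it, so $|\{t\in J:f(t)\in H\}|\le G_{j,k}$.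

\begin{lemma}\label{lem:G}
$G_{j,k}\le\tau_jv^{-(k-j)}$ for $0\le j\le k$.
\end{lemma}

\begin{proof}
Fix $k$ and use downward induction on $j$. For $j=k$ the bound is the length of the domain. Let $j<k$ and $L=L_j$. The interval $H$ lies in $(sh_{j+1},(s+1)h_{j+1})$ for one digit $s$, and $f_j$ takes values there only on the typical intervals of digit $s$ if $s\in S$, and only on the block if $s=1$.

If $s\in S$, the time spent in $H$ is at most
\[
q_{j+1}G_{j+1,k}\le q_{j+1}\tau_{j+1}v^{-(k-j-1)}=n_{j+1}\tau_{j+1}v^{-(k-j)}\le\tau_jv^{-(k-j)} .
\]
If $s=1$ and $L\le k$, then $H$ meets the range of one transit interval only, and the time is at most $G_{L,k}\le v^L\tau_Lv^{-k}\le v^j\tau_jv^{-k}$, since $j<L\le k$ and $v^i\tau_i$ is nonincreasing. If $s=1$ and $L>k$, then $H$ meets the ranges of $b^{L-k}$ transit intervals, and by \eqref{eq:tau1} and \eqref{eq:a} the time is at most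
\[
b^{L-k}\tau_L=b^{-(k-j-1)}m_j\tau_L\le b^{-(k-j)}(ba_j)\tau_j\le v^{-(k-j)}\tau_j .\qedhere
\]
\end{proof}

To pass to closed intervals we need the endpoints to carry no time.

\begin{lemma}\label{lem:null}
If $y=ib^{-k}$ with integers $i$ and $k\ge0$, then $|\{t:f(t)=y\}|=0$.
\end{lemma}

\begin{proof}
Let $e_j=|\{f_j=h_j\}|$. The value $h_j$ is attained only on the typical intervals of digit $b-1$, at points where the copy of $f_{j+1}$ equals $h_{j+1}$. So $e_j\le q_{j+1}e_{j+1}$, and for every $n$
\[
e_j\le q_{j+1}\cdots q_{j+n}\,\tau_{j+n}=v^{-n}\frac{N_{j+n}}{N_j}\,\tau_{j+n}=v^{-n}\frac{u_{j+n}}{N_j}\longrightarrow0 .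
\]
The same computation with the digit $0$ gives $|\{f_j=0\}|=0$. On a tile of $\mathcal T_k$, of level $j\ge k$, the range of $f$ is a $b$-adic interval of generation $j$, so the multiple $y$ of $h_j$ is an endpoint of the range or lies outside it. Sum over the finitely many tiles.
\end{proof}

\begin{proposition}\label{prop:square}
If $I\subset[0,1]$ is an interval with $|I|\le b^{-k}$ and $H$ is a $b$-adic interval of generation $k$, then $|\{t\in I:f(t)\in H\}|\le Cb^{-kd}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:null} we may replace $H$ by its interior. Let $j=\lfloor(1-\kappa)k\rfloor$, the level at which widths are comparable to $b^{-k}$: from $b^{-k}\le A^{-j}\le Ab^{-k}$ and \eqref{eq:tau2} we get $\frac16b^{-k}\le\tau_j\le3Ab^{-k}$. Since $k-j\ge\kappa k$, \eqref{eq:A} gives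
\begin{equation}\label{eq:key}
\tau_jv^{-(k-j)}\le3Ab^{-k}v^{-\kappa k}=3Ab^{-kd} .
\end{equation}
A typical child of an interval of level $i<j$ has level $i+1\le j$. So the tiles of $\mathcal T_j$ are (i) intervals of level exactly $j$, and (ii) transit intervals of level $L_i>j$ with a parent of level $i<j$, and the latter come in whole blocks. Tiles of type (ii) can be very short, so $I$ may meet many of them, but it meets few blocks. Indeed, by (S2) such a block is followed by a typical child of the same parent, of level $i+1\le j$. Passing to first children, which are typical, we reach an interval of level $j$ adjacent to the block, whose parent has level $j-1$: a tile of type (i). So a tile of length $\tau_j$ lies between any two blocks of type (ii), and $I$ meets at most $1+|I|/\tau_j\le7$ of these blocks. It meets at most $2+|I|/\tau_j\le8$ tiles of type (i), since all but the first and the last are contained in $I$. It remains to bound the time spent in $H$ on each tile of type (i) and on each block.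

A tile of type (i) contributes at most $G_{j,k}\le3Ab^{-kd}$, by Lemma~\ref{lem:G} and \eqref{eq:key}. In a block of level $L$ with $j<L\le k$, at most one range meets $H$, so the block contributes at most $G_{L,k}\le v^L\tau_Lv^{-k}\le v^j\tau_jv^{-k}\le3Ab^{-kd}$. In a block of level $L>k$, at most $b^{L-k}$ ranges meet $H$, so it contributes at most
\[
b^{L-k}\tau_L\le3b^{-k}(b/A)^L\le3b^{-k}(b/A)^k=3A^{-k}\le3b^{-kd},
\]
where the last step is the one use of $A\ge b^d$.
\end{proof}

\begin{proposition}\label{prop:lower}
$\mathcal H^d(\Gamma_{[s,t]})\ge C^{-1}(t-s)$ for $0\le s<t\le1$.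
\end{proposition}

\begin{proof}
Let $U\subset\mathbb R^2$ be closed, of diameter $r\in(0,1]$, and choose $k\ge0$ with $b^{-k-1}<r\le b^{-k}$. Then $U\cap[0,1]^2\subset I\times(H\cup H')$ for an interval $I$ of length at most $b^{-k}$ and $b$-adic intervals $H,H'$ of generation $k$. By Proposition~\ref{prop:square}, $|\{x:(x,f(x))\in U\}|\le Cb^{-kd}\le Cr^d$, and this bound also holds when $r=0$. If $(U_i)$ covers $\Gamma_{[s,t]}$ and all diameters are at most $1$, we take closures, which keeps the diameters, and obtain $t-s\le C\sum_i(\operatorname{diam}U_i)^d$.
\end{proof}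

Propositions~\ref{prop:upper} and~\ref{prop:lower} prove \eqref{eq:hom}.

\section{Deforming the graph by a measure on the height axis}\label{sec:deform}

Let $\nu$ be a Borel probability measure on $[0,1]$ and put $V(y,r)=\nu([y-r,y+r]\cap[0,1])$ for $y\in[0,1]$, $r>0$. We call $\nu$ \emph{doubling} if $V(y,2r)\le C_\nu V(y,r)$ for all such $y,r$; we may take $C_\nu\ge2$. Since $V(y,1)=1$, doubling implies $V>0$. In this section constants may depend on $\nu$. For $p=(t,y)$ and $p'=(t',y')$ in $\Gamma$ put $Q(p,p)=0$ and
\[
Q(p,p')=V(y,|p-p'|)+V(y',|p-p'|)\quad(p\ne p') .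
\]
This is the distance that Section~\ref{sec:model} asks for, but it need not satisfy the triangle inequality. We enforce it by setting
\[
D(p,p')=\inf\sum_{i=0}^{m-1}Q(p_i,p_{i+1}),
\]
the infimum over finite chains $p=p_0,\dots,p_m=p'$ in $\Gamma$. The risk is that $D$ is much smaller than $Q$, because a chain may travel horizontally at a height where $\nu$ is thin.

\begin{remark}
This does happen for other graphs. For $d\nu=2y\,dy$, $V(y,r)$ is comparable to $r\max(y,r)$ when $r\le1$, so $\nu$ is doubling. On the graph of the zero function a chain of $m$ equal steps across a distance $r$ costs $2m(r/m)^2$, so $D\equiv0$.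
\end{remark}

\subsection{Escape from horizontal strips}

The next lemma excludes such chains: $f$ leaves every thin horizontal strip for a definite fraction of every time interval, so a chain that stays in the strip must make a long jump.

\begin{lemma}\label{lem:escape}
There is $c\in(0,1)$ such that for every compact interval $I\subset[0,1]$ of length $r>0$ and every $y\in\mathbb R$ there is an interval $I'\subset I$ with $|I'|\ge cr$ and $|f-y|\ge cr$ on $I'$.
\end{lemma}

\begin{proof}
A \emph{$\lambda$-pair in $K$} is a pair of intervals $I_1,I_2\subset K$ of length at least $\lambda$ with $\operatorname{dist}(f(I_1),f(I_2))\ge2\lambda$. It suffices to find a $cr$-pair in $I$: if both intervals contained a point with $|f-y|<cr$, the distance would be less than $2cr$. Let $\sigma'=\min(\sigma,\frac1{6b})$, and note that $\sigma\le\frac1{12}$.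

(A) \emph{A standard interval $J$ contains a $\sigma'|J|$-pair.} Let $J$ have level $k$ and take its first and last children. By (S2) and \eqref{eq:tau2} they have length $\tau_{k+1}\ge\sigma\tau_k$, and their ranges are at distance $(b-2)h_{k+1}\ge h_k/b\ge\tau_k/(3b)$.

(B) \emph{A nondegenerate compact subinterval $K$ of a standard interval $J$ that shares an endpoint with $J$ contains a $\sigma\sigma'|K|$-pair.} Starting from $J$, pass to the child that contains the shared endpoint until the length is at most $|K|$. The interval reached lies in $K$. It is either $J=K$ or, by (S2), a typical child of an interval longer than $|K|$, so its length is at least $\sigma|K|$. Apply (A).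

(C) \emph{A union $K$ of $m\ge1$ consecutive transit siblings contains a $\sigma\sigma'|K|$-pair.} Let $L$ be their level. If $m\le2$, apply (A) to one sibling, of length at least $|K|/2$. If $m\ge3$, let $I_1,I_2$ be the unions of the first and of the last $\lfloor m/3\rfloor$ siblings. Since $\lfloor m/3\rfloor\ge m/5$ for $m\ge3$, their lengths are at least $|K|/5$. At least $m/3$ siblings separate them, so by (S1) their ranges are at distance at least $mh_L/3\ge m\tau_L/9=|K|/9$. This is a $\frac1{18}|K|$-pair, and $\sigma\sigma'\le\sigma^2<\frac1{18}$.

The standard intervals that contain $I$ overlap, so they are nested, and there are finitely many. Let $P$ be the smallest; no child of $P$ contains $I$. If $K$ is a child of $P$ that overlaps $I$, then $I\not\subset K$ implies that $I$ contains an endpoint of $K$, so (B) applies to $K\cap I$. Now $P$ is the union of at most $n_*=v(q+2)+1$ pieces, the typical children and the block, so some piece meets $I$ in an interval $I_0$ of length at least $r/n_*$. If the piece is a typical child, (B) gives a $\sigma\sigma'r/n_*$-pair. If it is the block, $I_0$ is the union of a possibly empty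 run of consecutive siblings contained in $I$ and at most two sets $K\cap I$ with $K$ a further sibling. One of these three parts has length at least $r/(3n_*)$, and (C) or (B) applies to it. So $c=\sigma\sigma'/(3n_*)$ works.
\end{proof}

\subsection{The deformed metric}

\begin{lemma}\label{lem:power}
Let $\nu$ be doubling. There are $\alpha,\beta>0$ and $C$ such that $V(y,s\varrho)\le C\max(s^\alpha,s^\beta)V(y,\varrho)$ for all $y\in[0,1]$, $\varrho\in(0,1]$ and $s>0$.
\end{lemma}

\begin{proof}
If $2^{n-1}\le s<2^n$ with $n\ge1$, then $V(y,s\varrho)\le C_\nu^nV(y,\varrho)\le C_\nu s^\beta V(y,\varrho)$ with $\beta=\log_2C_\nu$. For $s<1$ we need a reverse inequality. As $\varrho\le1$, there is $z\in[0,1]$ with $|z-y|=\varrho/2$. The intervals of radius $\varrho/8$ about $y$ and of radius $\varrho/4$ about $z$ are disjoint and lie in $[y-\varrho,y+\varrho]$. With $\delta=C_\nu^{-3}$ we have $V(z,\varrho/4)\ge\delta V(z,2\varrho)\ge\delta V(y,\varrho)$, so $V(y,\varrho/8)\le(1-\delta)V(y,\varrho)$. If $8^{-n-1}<s\le8^{-n}$, iteration gives $V(y,s\varrho)\le(1-\delta)^nV(y,\varrho)\le(1-\delta)^{-1}s^\alpha V(y,\varrho)$, where $8^{-\alpha}=1-\delta$.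
\end{proof}

\begin{proposition}\label{prop:qs}
Let $\nu$ be doubling. Then $C^{-1}Q\le D\le Q$, $D$ is a metric on $\Gamma$, and the identity $(\Gamma,|\cdot|)\to(\Gamma,D)$ is quasisymmetric. For every standard interval $J$ of level $k$,
\begin{equation}\label{eq:diam}
\operatorname{diam}_D\Gamma_J\le2\max_{y\in f(J)}V(y,3h_k)\le2C_\nu^3\,\nu(f(J)) .
\end{equation}
\end{proposition}

\begin{proof}
The one-step chain gives $D\le Q$. For $p=(t,y)$, $p'=(t',y')$ and $r=|p-p'|>0$ we have $V(y',r)\le V(y,2r)$, so
\begin{equation}\label{eq:QV}
V(y,r)\le Q(p,p')\le(1+C_\nu)V(y,r) .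
\end{equation}
Let $p_i=(t_i,y_i)$, $0\le i\le m$, be a chain with $r=|p_0-p_m|>0$. Deleting repetitions, we may assume $r_i=|p_i-p_{i+1}|>0$. Let $\Sigma=\sum_iQ(p_i,p_{i+1})$ and let $c$ be as in Lemma~\ref{lem:escape}. By \eqref{eq:QV} it suffices to show $\Sigma\ge C^{-1}V(y_0,r)$.

\emph{Case 1: $\lambda:=|y_n-y_0|\ge cr$ for some $n$.} The chain pays for the heights that it crosses. The closed interval between $y_i$ and $y_{i+1}$ lies in $[y_i-r_i,y_i+r_i]$, so its measure is at most $Q(p_i,p_{i+1})$. These intervals cover the interval between $y_0$ and $y_n$, so $\Sigma\ge V(z,\lambda/2)$, where $z$ is its midpoint. Since $r\le\lambda/c$, Lemma~\ref{lem:power} gives $V(y_0,r)\le V(z,r+\lambda/2)\le V(z,(1+\frac2c)\frac\lambda2)\le CV(z,\lambda/2)$.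

\emph{Case 2: $|y_i-y_0|<cr$ for all $i$.} Then $|y_m-y_0|<r$, so $|t_m-t_0|=r$. Lemma~\ref{lem:escape}, applied to the interval between $t_0$ and $t_m$ and to $y=y_0$, gives an interval $I'$ of length at least $cr$ that contains no $t_i$. The times $t_0$ and $t_m$ lie on opposite sides of $I'$, so for some $i$ the times $t_i$ and $t_{i+1}$ do too, and $r_i\ge cr$. Then $\Sigma\ge V(y_i,cr)\ge C^{-1}V(y_i,2r)\ge C^{-1}V(y_0,r)$, by Lemma~\ref{lem:power} and $|y_i-y_0|<r$.

Thus $D\ge C^{-1}Q>0$ off the diagonal. Symmetry is inherited from $Q$ and the triangle inequality follows by concatenating chains, so $D$ is a metric. Let $p=(t,y)$, $p',p''\ne p$, $\varrho=|p-p''|\in(0,1]$ and $|p-p'|=s\varrho$. By \eqref{eq:QV} and Lemma~\ref{lem:power},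
\[
\frac{D(p,p')}{D(p,p'')}\le C\,\frac{V(y,s\varrho)}{V(y,\varrho)}\le\eta(s):=C\max(s^\alpha,s^\beta),
\]
and $\eta$ is a homeomorphism of $[0,\infty)$. With $p,p''$ fixed and $p'\to p$ this shows that the identity is continuous, and a continuous bijection from a compact space onto a metric space is a homeomorphism.

The first inequality in \eqref{eq:diam} follows from $D\le Q$ and (S1). If $z$ is the midpoint of $f(J)$ and $y\in f(J)$, then $V(y,3h_k)\le V(z,4h_k)\le C_\nu^3V(z,h_k/2)=C_\nu^3\nu(f(J))$.
\end{proof}

The bound \eqref{eq:diam} rests on $\tau_k\le3h_k$, that is, on $A>b$: the pieces of the graph are tall, so their height alone decides their new size.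

\section{The measures and the end of the proof}\label{sec:measure}

Fix an integer $\ell\ge1$ and let $B=b^\ell$. Identify a base-$B$ digit $w=\sum_{i=1}^\ell s_ib^{\ell-i}$ with the word $(s_1,\dots,s_\ell)$ of its base-$b$ digits. Put
\[
\varepsilon=(2A)^{-\ell},\qquad\theta=\frac{1-\varepsilon v^\ell}{B-v^\ell},\qquad
p_w=\begin{cases}\varepsilon&\text{if }w\in S^\ell,\\ \theta&\text{if }w\notin S^\ell,\end{cases}
\]
so that $\sum_wp_w=1$. Since $A>b$ we have $\varepsilon<1/B$, so $1-\varepsilon v^\ell>(B-v^\ell)/B$, and
\begin{equation}\label{eq:theta}
\varepsilon<\frac1B<\theta<\frac1{B-v^\ell}\le1 .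
\end{equation}
Let $\nu_\ell$ be the law of $\sum_{i\ge1}w_iB^{-i}$, where the $w_i$ are independent with distribution $(p_w)$. A single digit sequence has probability at most $\lim_m\theta^m=0$. The sequences that land in the $B$-adic interval with digits $w_1,\dots,w_m$ are those that begin with these digits and at most two others, so this interval has measure $p_{w_1}\cdots p_{w_m}\le\theta^m$. Define $\gamma_\ell$ by $\theta=B^{-\gamma_\ell}$. By \eqref{eq:theta}, $0<\gamma_\ell<1$ and
\begin{equation}\label{eq:gamma}
\gamma_\ell\ge\frac{\log(b^\ell-v^\ell)}{\ell\log b}=1+\frac{\log(1-(v/b)^\ell)}{\ell\log b}\longrightarrow1\qquad(\ell\to\infty) .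
\end{equation}

\begin{lemma}\label{lem:nu}
The measure $\nu_\ell$ is doubling, and $V(y,r)\le(2B+2)\,r^{\gamma_\ell}$ for all $y\in[0,1]$ and $r>0$.
\end{lemma}

\begin{proof}
Adjacent $B$-adic intervals of the same generation have digit strings $x\,w\,(B{-}1)^n$ and $x\,(w{+}1)\,0^n$ for some string $x$, digit $w$ and $n\ge0$. The digits $0$ and $B-1$ are the words $(0,\dots,0)$ and $(b-1,\dots,b-1)$, both in $S^\ell$, so $p_0=p_{B-1}$. The ratio of the two measures is therefore $p_w/p_{w+1}\in[\Lambda^{-1},\Lambda]$ with $\Lambda=\theta/\varepsilon$. For $r\ge1$, $V(y,r)=V(y,2r)=1$ and both claims hold. For $r<1$ choose $m\ge1$ with $B^{-m}\le r<B^{-m+1}$. An interval $H$ of generation $m$ containing $y$ lies in $[y-r,y+r]$. The set $[y-2r,y+2r]\cap[0,1]$ has length less than $4B\cdot B^{-m}$, so it meets at most $4B+2$ consecutive intervals of generation $m$, among them $H$. Hence $V(y,2r)\le(4B+2)\Lambda^{4B+1}\nu_\ell(H)\le(4B+2)\Lambda^{4B+1}V(y,r)$. Likewise $[y-r,y+r]$ meets at most $2B+2$ of these intervals, each of measure at most $\theta^m=B^{-m\gamma_\ell}\le r^{\gamma_\ell}$.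
\end{proof}

If $p_0$ and $p_{B-1}$ were different, the ratio for adjacent intervals would contain the unbounded factor $(p_{B-1}/p_0)^n$. This is the second reason, after (S2), to omit an interior digit.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The function $f$ of Section~\ref{sec:construction} satisfies \eqref{eq:hom} by Propositions~\ref{prop:upper} and~\ref{prop:lower}. Let $D$ be the metric of Proposition~\ref{prop:qs} for $\nu=\nu_\ell$. We bound the dimension of the two parts of \eqref{eq:decomp}.

\emph{$\mathcal H^1_D(E_J)=0$ for every standard $J$.} Let $J$ have level $j$ and let $k>j+2\ell$. The set $E_J$ is covered by the sets $\Gamma_{J'}$ over the $N_k/N_j\le3A^k$ purely typical descendants $J'$ of level $k$. By (S1), the base-$b$ digits of $f(J')$ in positions $j+1,\dots,k$ lie in $S$. Let $H\supset f(J')$ be the $B$-adic interval of generation $\lfloor k/\ell\rfloor$. Its $n$-th base-$B$ digit is the word in positions $(n-1)\ell+1,\dots,n\ell$, which lies in $S^\ell$ when $\lceil j/\ell\rceil<n\le\lfloor k/\ell\rfloor$. There are at least $(k-j)/\ell-2$ such $n$, so $\nu_\ell(f(J'))\le\varepsilon^{(k-j)/\ell-2}$.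 By \eqref{eq:diam} the $D$-diameters add up to at most
\[
3A^k\cdot2C_\nu^3\,\varepsilon^{-j/\ell-2}\,\varepsilon^{k/\ell}=6C_\nu^3\,\varepsilon^{-j/\ell-2}\,2^{-k}\longrightarrow0\qquad(k\to\infty) .
\]

\emph{$\mathcal H^p_D(Z)=0$ for $p>1/\gamma_\ell$.} By \eqref{eq:diam} and Lemma~\ref{lem:nu}, $\operatorname{diam}_D\Gamma_J\le(4B+4)(3h_k)^{\gamma_\ell}$ for $J$ of level $k$, so Lemma~\ref{lem:Z} applies with $\gamma=\gamma_\ell$.

Let $p>1/\gamma_\ell$. Then $p>1$, so $\mathcal H^p_D(E_J)=0$ for all $J$, and \eqref{eq:decomp} gives $\mathcal H^p_D(\Gamma)=0$. Thus $\dim_H(\Gamma,D)\le1/\gamma_\ell$, and $\operatorname{Cdim}\Gamma\le1/\gamma_\ell$ by Proposition~\ref{prop:qs}. The function $f$ does not depend on $\ell$, so \eqref{eq:gamma} gives $\operatorname{Cdim}\Gamma\le1$, and Proposition~\ref{prop:range} gives equality.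
\end{proof}

\begin{thebibliography}{9}
\bibitem{Romney} Matthew Romney, \emph{Graphs that are not minimal for conformal dimension}, arXiv:2412.15016 (2024).
\end{thebibliography}
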